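# Lattice lifting for $C(K)$ and absolute neighborhood retracts

Throughout, compact spaces are Hausdorff and non-empty, scalars are real, $I=[0,1]$, and "countable" includes "finite".

## 1. Lattice homomorphisms on $C(K)$ and the lattice-lifting property

A Banach lattice is a Banach space with a compatible lattice order such that $|x|\le|y|$ implies $\|x\|\le\|y\|$; here $|x|=x\vee(-x)$ and $x^+=x\vee0$. For compact $K$, $C(K)$ denotes the Banach lattice of continuous functions $K\to\mathbb R$ with the sup norm and the pointwise order.

**Definition 1.1.** A *lattice homomorphism* is a linear map between Banach lattices that preserves $\vee$ and $\wedge$; equivalently, a linear map with $T|x|=|Tx|$ for all $x$.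

Such a map is positive, and positive operators between Banach lattices are automatically bounded. For example, if $j:K\to Q$ is continuous and $0\le c\in C(K)$, then $g\mapsto c\cdot(g\circ j)$ is a lattice homomorphism $C(Q)\to C(K)$. On the other hand $f\mapsto\int_0^1f$ on $C[0,1]$ is positive but not a lattice homomorphism: for $f(t)=t-\frac12$ we have $|\int f|=0<\int|f|$.

We shall use three times that unital lattice homomorphisms are given by points.

**Fact 1.2.** (i) If $\varphi:C(Q)\to\mathbb R$ is a lattice homomorphism with $\varphi(1)=1$, there is a unique $q\in Q$ with $\varphi(f)=f(q)$ for all $f$. (ii) If $V$ is a topological space and $\rho:V\to Q$ is a map with $f\circ\rho$ continuous for each $f\in C(Q)$, then $\rho$ is continuous. (iii) If $\Phi:C(Q)\to C(K)$ is a lattice homomorphism with $\Phi1=1$, there is a continuous $j:K\to Q$ with $\Phi g=g\circ j$.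

*Proof.* (i) Suppose no $q$ works. For each $q$ pick $f_q$ with $f_q(q)\ne\varphi(f_q)$ and put $g_q=|f_q-\varphi(f_q)1|\ge0$. Then $\varphi(g_q)=|\varphi(f_q)-\varphi(f_q)|=0$ and $g_q(q)>0$. By compactness, the maximum $g$ of finitely many $g_q$ is strictly positive on $Q$, so $g\ge\delta1$ for some $\delta>0$. But $\varphi(g)$ is the maximum of finitely many zeros, so $0=\varphi(g)\ge\delta$, a contradiction. Uniqueness holds since $C(Q)$ separates points. (ii) By Urysohn's lemma the sets $\{f>0\}$, $f\in C(Q)$, form a base of $Q$, and their preimages under $\rho$ are open. (iii) For $k\in K$ apply (i) to $g\mapsto(\Phi g)(k)$ to get $j(k)$; then $g\circ j=\Phi g$ is continuous for all $g$, so $j$ is continuous by (ii). $\square$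

**Definition 1.3.** A Banach lattice $X$ has the *lattice-lifting property* if, whenever $Y$ is a Banach lattice and $T:Y\to X$ is a lattice homomorphism for which there is a bounded linear $S:X\to Y$ with $TS=\mathrm{id}_X$, there is a lattice homomorphism $R:X\to Y$ with $TR=\mathrm{id}_X$.

So a linear lift must be replaceable by a lift that respects the order. Two cases can be done by hand.

*Example 1.4: $K$ has $n$ points.* Then $C(K)=\mathbb R^n$ with unit vectors $a_1,\dots,a_n$. Let $T:Y\to\mathbb R^n$ be a surjective lattice homomorphism. Choose $y_i$ with $Ty_i=a_i$; replacing $y_i$ by $|y_i|$ we may take $y_i\ge0$. Put $w_i=\big(y_i-\sum_{j\ne i}y_j\big)^+$. Then $Tw_i=\big(a_i-\sum_{j\ne i}a_j\big)^+=a_i$. For $i\neq j$ we have $w_i\le(y_i-y_j)^+$ and $w_j\le(y_j-y_i)^+$, so $w_i\wedge w_j=0$. As the $w_i$ are positive and pairwise disjoint, $Ra_i=w_i$ defines a lattice homomorphism with $TR=\mathrm{id}$. So $\mathbb R^n$ has the lattice-lifting property.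

*Example 1.5: $K=\{0\}\cup\{1/n:n\ge1\}$.* Let $T:C[0,1]\to C(K)$ be restriction. Piecewise linear interpolation is a bounded linear right-inverse. Suppose $R$ is a lattice homomorphism right-inverse, and let $c=R1$. As $c(0)=1$, there is $\delta\in(0,1]$ with $c>0$ on $[0,\delta)$. Fix $1/n<\delta$, let $a\in C(K)$ be the indicator of the isolated point $1/n$, and let $b=1-a$. From $a\wedge b=0$ we get $Ra\wedge Rb=0$, and $Ra+Rb=c>0$ on $[0,\delta)$. So $\{Ra>0\}$ and $\{Rb>0\}$ split the interval $[0,\delta)$ into two disjoint relatively open sets. Both are non-empty, since $Ra(1/n)=a(1/n)=1$ and $Rb(0)=b(0)=1$. This contradicts connectedness. So $C(K)$ fails the lattice-lifting property.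

## 2. Neighborhood retracts, ANRs, and the dual ball

**Definition 2.1.** A subspace $A$ of a topological space $T$ is a *retract* of $T$ if there is a continuous map $T\to A$ that is the identity on $A$. It is a *neighborhood retract* of $T$ if it is a retract of some open $U\subseteq T$ with $A\subseteq U$. A compact space is an *absolute neighborhood retract* (ANR) if it is a neighborhood retract of any compact space containing it.

**Fact 2.2.** A compact $K$ is an ANR if and only if it is homeomorphic to a neighborhood retract of $I^\Gamma$ for some non-empty $\Gamma$.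

*Proof.* Every compact $K$ embeds in some $I^\Gamma$ (take $\Gamma=C(K,I)$), which gives one direction. Conversely let $K\subset I^\Gamma$, let $r:U\to K$ be a retraction of an open $U\supset K$, and let $K\subset L$ with $L$ compact. By Tietze, applied in each coordinate, the inclusion $K\to I^\Gamma$ extends to a continuous $h:L\to I^\Gamma$. Then $h^{-1}(U)$ is open, contains $K$, and $r\circ h$ retracts it onto $K$. $\square$

*Examples.* Every cube $I^\Gamma$ is an ANR, so an ANR need not be metrizable. The circle inscribed in $I^2$ is an ANR: project radially from the center. A finite space is an ANR: $n$ points of $I$ have disjoint open neighborhoods, and we retract each neighborhood to its point. The set $K$ of Example 1.5 is not an ANR: a retraction onto $K$ of a neighborhood of $K$ in $I$ would map some interval $[0,\delta)$ to a connected subset of $K$ containing $0$ and all $1/n<\delta$.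

**The dual ball.** We identify $C(K)^*$ with the signed Radon measures on $K$, $\|\mu\|=|\mu|(K)$, and write $\mu(f)=\int f\,d\mu$. For $\lambda\ge1$ let $\lambda B=\lambda B_{C(K)^*}$ with the $w^*$-topology, a compact space by Banach–Alaoglu. The map $k\mapsto\delta_k$ is continuous and injective, so it embeds $K$ in $B\subset\lambda B$, and we identify $K$ with $\{\delta_k:k\in K\}$. Let $P(M)$ be the set of Radon probability measures on a compact $M$ with the $w^*$-topology; it is compact and convex, and by Riesz its elements are the positive functionals on $C(M)$ with value $1$ at $1$. For continuous $\pi:M\to L$, the image $\pi_*\nu$ of $\nu$ is given by $\pi_*\nu(f)=\nu(f\circ\pi)$.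

*Example 2.3.* Let $K=I^\Gamma$ and let $\mathrm{clip}:\mathbb R\to I$, $\mathrm{clip}(s)=\min(\max(s,0),1)$. Then $\rho(\mu)_\gamma=\mathrm{clip}\big(\int x_\gamma\,d\mu(x)\big)$ is a continuous retraction of all of $\lambda B$ onto $K$, for every $\lambda\ge1$.

## 3. Does lattice lifting for $C(K)$ force $K$ to be an ANR?

In the examples above, $C(K)$ had the lattice-lifting property for the finite spaces, which are ANRs, and failed it for the convergent sequence, which is not. It is known that if $C(K)$ has the lattice-lifting property, then $K$ is a neighborhood retract of $(B_{C(K)^*},w^*)$, and that if in addition $K$ is metrizable, then $K$ is an ANR. The problem, from Antonio Avilés, Gonzalo Martínez-Cervantes, José Rodríguez, Pedro Tradacete, "A Godefroy-Kalton principle for free Banach lattices", arXiv:2011.04639 (2020), is: *if $K$ is compact and $C(K)$ has the lattice-lifting property, is $K$ an ANR?* The answer is yes for every $K$, and more is true.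

**Theorem 3.1.** For a non-empty compact space $K$ the following are equivalent.

* (a) $K$ is an ANR.
* (b) Every surjective lattice homomorphism $T:Y\to C(K)$, with $Y$ a Banach lattice, has a lattice homomorphism right-inverse. (Moreover, for each $y_0\in Y$ with $Ty_0=1$, the right-inverse $R$ can be chosen with $\|R\|\le\|y_0\|$.)
* (c) $C(K)$ has the lattice-lifting property.
* (d) The restriction map $C(3B)\to C(K)$, $g\mapsto(k\mapsto g(\delta_k))$, has a lattice homomorphism right-inverse.
* (e) $K$ is a neighborhood retract of $(3B_{C(K)^*},w^*)$.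

**Proposition 3.2.** There is a compact space $H$ that is not an ANR but is a neighborhood retract of $(\lambda B_{C(H)^*},w^*)$ for every $1\le\lambda<3$. In particular the known necessary condition ($\lambda=1$) does not by itself imply ANR.

We prove (a)⇒(b)⇒(c)⇒(d)⇒(e)⇒(a). The answer to the question is (c)⇒(d)⇒(e)⇒(a), and the work is in (e)⇒(a).

## 4. From a lifting to a retraction of the ball $3B$

**(c)⇒(d).** The aim is to find a linear lift to feed into (c). Let $T:C(3B)\to C(K)$, $Tg(k)=g(\delta_k)$, a lattice homomorphism. The map $S:C(K)\to C(3B)$, $Sf(\mu)=\mu(f)$, is linear, bounded by $3$, and $TSf(k)=\delta_k(f)=f(k)$. Now (c) gives a lattice homomorphism right-inverse of $T$.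

**(d)⇒(e).** The aim is to read a lattice homomorphism into $C(3B)$ as a map into $K$, as in Example 1.5. Let $R:C(K)\to C(3B)$ be a lattice homomorphism with $Rf(\delta_k)=f(k)$. Put $c=R1\ge0$ and $V=\{c>0\}$. This set is open in $3B$ and contains $K$, since $c(\delta_k)=1$. For $\mu\in V$ the map $f\mapsto Rf(\mu)/c(\mu)$ is a unital lattice homomorphism $C(K)\to\mathbb R$, so by Fact 1.2(i) it is evaluation at a unique point $\rho(\mu)\in K$. For each $f$, $f\circ\rho=Rf/c$ is continuous on $V$, so $\rho$ is continuous by Fact 1.2(ii). Finally $f(\rho(\delta_k))=f(k)/1$ for all $f$, so $\rho(\delta_k)=k$.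

Nothing here used the number $3$; any radius $\lambda\ge1$ would do. It will matter which radius we take.

## 5. Metrizable $K$: averaging the cube into $P(K)$

Suppose we have an open $V\supset K$ in $\lambda B$ and a retraction $\rho:V\to K$, and let $K\subset I^\Gamma$. To retract a neighborhood in $I^\Gamma$ onto $K$, the sensible plan is to map the cube into the ball first.

**Lemma 5.1.** If there is a continuous $e:I^\Gamma\to P(K)$ with $e(k)=\delta_k$ for all $k\in K$, then $K$ is an ANR.

*Proof (with $\rho$, $V$ as above).* View $e$ as a map into $P(K)\subset B\subset\lambda B$. Then $U=e^{-1}(V)$ is open in $I^\Gamma$ and contains $K$. The map $\rho\circ e:U\to K$ is continuous with $\rho(e(k))=k$. Apply Fact 2.2. $\square$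

When $K$ is metrizable we can take $\Gamma=\mathbb N$ and get $e$ from a selection theorem. A map $\Psi$ from a space $X$ to the non-empty subsets of a space $E$ is *lower semicontinuous* (l.s.c.) if $\{x:\Psi(x)\cap N\ne\emptyset\}$ is open for each open $N\subset E$. For example, on $X=\mathbb R$ the map $\Psi(0)=\{0\}$, $\Psi(x)=[0,1]$ for $x\ne0$, is l.s.c. The map $\Psi(0)=[0,1]$, $\Psi(x)=\{0\}$ for $x\neq0$, is not: take $N=(\frac12,1)$. So values may shrink suddenly on a closed set. Michael's selection theorem (E. Michael, *Continuous selections I*, Ann. of Math. 63 (1956)) says that an l.s.c. map from a paracompact space to non-empty closed convex subsets of a Banach space has a continuous selection. We prove a version with a parameter space $Z$. For metrizable $K$ only a one-point $Z$ is needed; the general case will be used later.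

**Lemma 5.2.** Let $Z$ be compact, $M$ compact metrizable, and $F\subset Z\times M$ closed, with the projection $\mathrm{pr}:F\to Z$ surjective and open. Put $F_z=\{s:(z,s)\in F\}$. Then there is a continuous $\theta:Z\times M\to P(M)$ with $\theta(z,t)(F_z)=1$ always and $\theta(z,t)=\delta_t$ if $(z,t)\in F$.

*Proof.* Let $\Psi(z,t)=\{\delta_t\}$ if $(z,t)\in F$, and $\Psi(z,t)=\{\nu\in P(M):\nu(F_z)=1\}$ otherwise. A continuous selection of $\Psi$ is what we want.

**The values.** We check the hypotheses on values and target. The sets are non-empty since $F_z\ne\emptyset$, and they are convex. They are closed because $\nu(F_z)=1$ means $\int d(s,F_z)\,d\nu(s)=0$, with $d$ a metric of $M$. Let $(g_n)_{n\ge1}$ be dense in the unit ball of $C(M)$. The map $\nu\mapsto(2^{-n}\nu(g_n))_n$ from $P(M)$ to $\ell_2$ is affine and injective. It is continuous because the tails of the series are uniformly small. As $P(M)$ is compact, it is an affine homeomorphism onto its image, so the values of $\Psi$ become compact convex subsets of the Banach space $\ell_2$.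

**Lower semicontinuity.** Let $\nu\in\Psi(z,t)\cap N$ with $N\subset P(M)$ open. We need a neighborhood of $(z,t)$ on which $\Psi$ meets $N$.

*Case $(z,t)\notin F$.* Finitely supported measures are dense in $P(F_z)$: given finitely many continuous functions, cut $F_z$ into finitely many non-empty Borel pieces on which they oscillate little, and move the mass of each piece to one of its points. So some $\sum_{j\le n}\lambda_j\delta_{s_j}$ with $s_j\in F_z$ lies in $N$. The map $(s_j')\mapsto\sum\lambda_j\delta_{s'_j}$ is continuous, so there are open $O_j\ni s_j$ with $\sum_j\lambda_j\delta_{s_j'}\in N$ whenever $s_j'\in O_j$ for all $j$. Since $\mathrm{pr}$ is open, $\bigcap_j\mathrm{pr}(F\cap(Z\times O_j))$ is open, and it contains $z$. If $z'$ is in it, pick $s_j'\in F_{z'}\cap O_j$. Then for every $t'$ with $(z',t')\notin F$ we have $\sum_j\lambda_j\delta_{s'_j}\in\Psi(z',t')\cap N$. As $F$ is closed, $(z',t')\notin F$ holds near $(z,t)$.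

*Case $(z,t)\in F$.* Then $\nu=\delta_t$. Take an open $O\ni t$ with $\delta_s\in N$ for $s\in O$. The set $\mathrm{pr}(F\cap(Z\times O))\times O$ is an open neighborhood of $(z,t)$. Let $(z',t')$ be in it. If $(z',t')\in F$, then $\delta_{t'}\in\Psi(z',t')\cap N$. Otherwise pick $s\in F_{z'}\cap O$, and $\delta_s\in\Psi(z',t')\cap N$.

The compact space $Z\times M$ is paracompact, so Michael's theorem gives a continuous selection $\theta$. On $F$ we have $\theta(z,t)=\delta_t$ with $t\in F_z$, so $\theta(z,t)(F_z)=1$ there too. $\square$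

**The metrizable case.** If $K\subset M=I^{\mathbb N}$, take $Z$ a point and $F=K$; the projection to a point is trivially surjective and open. We get $\theta:I^{\mathbb N}\to P(M)$ with values concentrated on $K$ and $\theta(k)=\delta_k$. By Tietze, $C(M)\to C(K)$ is onto, so $\{\nu\in P(M):\nu(K)=1\}$ is $P(K)$ with its own topology. Lemma 5.1 then shows that $K$ is an ANR, using only $\lambda=1$.

**Where this stops.** For non-metrizable $K$, the set $P(K)\supset K$ is not metrizable and cannot be placed in a Banach space with its norm topology, so Michael's theorem does not apply. This is not only a defect of the tool: the next section gives an $H$ that is a neighborhood retract of $B$ and not an ANR. By Lemma 5.1 with $\lambda=1$, no map $e:I^\Gamma\to P(H)$ with $e(x)=\delta_x$ on $H$ exists.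

## 6. The hedgehog $H$: a neighborhood retract of $\lambda B$ for all $\lambda<3$

Here we prove Proposition 3.2. Let $\Gamma$ be uncountable and
$$H=\{x\in I^\Gamma:\ x_\gamma\ne0\text{ for at most one }\gamma\}.$$
It is closed in $I^\Gamma$, since "$x_\gamma\ne0$ and $x_\beta\neq0$" is an open condition. It consists of one segment for each $\gamma$, all glued at $0$. Write $u_\gamma\in H$ for the $\gamma$-th unit vector.

**Step A: $H$ is not an ANR.** We play finite neighborhoods of $0$ against the uncountable index set. Suppose $r:U\to H$ is a retraction with $U\supset H$ open in $I^\Gamma$. As $0\in U$, there is a finite $F\subset\Gamma$ such that every $x\in I^\Gamma$ vanishing on $F$ lies in $U$. For distinct $\gamma,\beta\in\Gamma\setminus F$ let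
$$w(\gamma,\beta)=w(\beta,\gamma)=r(u_\gamma+u_\beta)\in H.$$
Fix $\gamma$. Along the cofinite filter in $\beta$ we have $u_\gamma+u_\beta\to u_\gamma$, because each coordinate other than $\gamma$ is affected by only one $\beta$. Hence $w(\gamma,\beta)\to r(u_\gamma)=u_\gamma$, and so
$$N_\gamma=\{\beta\in\Gamma\setminus(F\cup\{\gamma\}):\ w(\gamma,\beta)_\gamma\le\tfrac12\}$$
is finite. Take a countably infinite $A\subset\Gamma\setminus F$. The set $F\cup A\cup\bigcup_{\gamma\in A}N_\gamma$ is countable, so we can pick $\beta\in\Gamma$ outside it. As $N_\beta$ is finite, pick $\gamma\in A\setminus N_\beta$. Then $\beta\notin N_\gamma$ gives $w(\gamma,\beta)_\gamma>\frac12$, and $\gamma\notin N_\beta$ gives $w(\gamma,\beta)_\beta>\frac12$. A point of $H$ cannot have two non-zero coordinates, a contradiction.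

**Step B: a retraction for $1\le\lambda<3$.** We build it by a threshold that at most one segment can pass. Choose $\varepsilon>0$ with
$$\eta:=\frac{\lambda+1+\varepsilon}4<1 .$$
Let $V=\{\mu\in\lambda B:\mu(H)<1+\varepsilon\}$. It is $w^*$-open, since $\mu(H)=\mu(1)$, and it contains each $\delta_x$. Let $g:\mathbb R\to I$ be Lipschitz with $g=0$ on $(-\infty,\eta]$ and $g=1$ on $[1,\infty)$. For $\mu\in V$ put
$$r(\mu)_\gamma=\int_0^1g\big(\mu(H_{\gamma,t})\big)\,dt,\qquad H_{\gamma,t}=\{x\in H:x_\gamma>t\}.$$
The integrand is measurable because $t\mapsto\mu(H_{\gamma,t})$ has bounded variation, and clearly $r(\mu)_\gamma\in I$.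

*Values in $H$.* For $\mu\in V$, $\mu^+(H)=\frac12(\|\mu\|+\mu(H))<\frac12(\lambda+1+\varepsilon)=2\eta$. Suppose $r(\mu)_\gamma\ne0\ne r(\mu)_\beta$ with $\gamma\ne\beta$. Then there are $t,t'\in[0,1]$ with $\mu(H_{\gamma,t})>\eta$ and $\mu(H_{\beta,t'})>\eta$. These sets are disjoint, since no point of $H$ has both $x_\gamma>0$ and $x_\beta>0$. So $\mu^+(H)\ge\mu(H_{\gamma,t})+\mu(H_{\beta,t'})>2\eta$, a contradiction.

*Identity on $H$.* For $x\in H$, $\delta_x(H_{\gamma,t})$ is $1$ if $t<x_\gamma$ and $0$ otherwise. Since $g(1)=1$ and $g(0)=0$, $r(\delta_x)_\gamma=x_\gamma$.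

*Continuity.* Fix $\gamma$. The image $\nu$ of $\mu$ under $x\mapsto x_\gamma$ is a measure on $[0,1]$ with $\|\nu\|\le\lambda$, depending $w^*$-continuously on $\mu$, and $\mu(H_{\gamma,t})=F_\nu(t):=\nu((t,1])$. If $L$ is a Lipschitz constant of $g$, then $|\int g(F_\nu)-\int g(F_{\nu'})|\le L\|F_\nu-F_{\nu'}\|_{L^1}$. So it suffices that $\nu\mapsto F_\nu\in L^1[0,1]$ is continuous on the ball of radius $\lambda$ of $C[0,1]^*$. This ball is $w^*$-metrizable, so we may use sequences. Let $\nu_n\to\nu$ in $w^*$. The functions $F_{\nu_n}$ are bounded by $\lambda$ and have variation at most $\lambda$. By Helly's theorem every subsequence has a further subsequence converging pointwise, hence in $L^1$ by bounded convergence, to some $G$. For $u\in C[0,1]$, Fubini gives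
$$\int_0^1uF_{\nu_n}\,dt=\int\Big(\int_0^su(t)\,dt\Big)d\nu_n(s)\ \longrightarrow\ \int\Big(\int_0^su(t)\,dt\Big)d\nu(s)=\int_0^1uF_\nu\,dt,$$
because $s\mapsto\int_0^su$ is continuous. So $G=F_\nu$ almost everywhere, and $F_{\nu_n}\to F_\nu$ in $L^1$.

Thus $r:V\to H$ is a retraction, and Proposition 3.2 is proved. $\square$

Hence the constant $3$ in (e) cannot be replaced by any $\lambda<3$, and once Theorem 3.1 is proved, $C(H)$ fails the lattice-lifting property. The proof of (e)⇒(a) must therefore use measures of norm near $3$. The measures $\delta_x-\delta_y+\delta_z$ with $x,y,z$ distinct have norm exactly $3$, and they are what we shall use.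

There is a second lesson in $H$. To build $e:I^\Gamma\to P(K)$ for non-metrizable $K$, one can try to add countably many coordinates at a time and apply Lemma 5.2 at each stage, with $Z$ the projection of $K$ already treated. This needs open projections. For $H$ they are not open: if $\emptyset\ne A\subsetneq\Gamma$ and $\gamma\notin A$, the projection to $I^A$ sends the non-empty open set $\{x\in H:x_\gamma>\frac12\}$ to $\{0\}$. This is not open in the projection of $H$, which contains all small multiples of $u_\alpha$, $\alpha\in A$.

## 7. A partial Mal'cev operation from $\delta_x-\delta_y+\delta_z$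

A *Mal'cev operation* on a set is a ternary operation with $m(x,y,y)=x$ and $m(x,x,z)=z$. In a group, $m(x,y,z)=xy^{-1}z$ is one; on $I$, $m(x,y,z)=\mathrm{clip}(x-y+z)$ is one. The relevance to openness is already visible for a continuous surjective homomorphism $\pi:G\to L$ of compact groups. If $b_i\to\pi(x)$, lift $b_i$ to $y_i$ and pass to a subnet with $y_i\to y$, so that $\pi(y)=\pi(x)$. Then $xy^{-1}y_i\to x$ and $\pi(xy^{-1}y_i)=b_i$, so points near $\pi(x)$ have lifts near $x$. We now imitate this on $K$.

Assume (e): $V\subset3B$ is open, $K\subset V$, and $\rho:V\to K$ is continuous with $\rho(\delta_k)=k$. Fix an embedding $K\subset I^\Gamma$. For $\emptyset\ne A\subset\Gamma$ let $\pi_A:K\to I^A$ be the projection and $K_A=\pi_A(K)$. Write $x\sim_Ay$ if $\pi_Ax=\pi_Ay$. For $A\subset A'$ let $\pi^{A'}_A:K_{A'}\to K_A$ be the projection.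

**Step 1: the operation.** We define $m=\rho(\delta_x-\delta_y+\delta_z)$ where this makes sense, on a compact domain described by finitely many coordinates. Let
$$\Delta_A=\{(x,y,z)\in K^3:\ x\sim_Ay\ \text{ or }\ y\sim_Az\},$$
a closed set. The map $q:K^3\to3B$, $q(x,y,z)=\delta_x-\delta_y+\delta_z$, is continuous, so $W=q^{-1}(V)$ is open. It contains $\Delta_\Gamma=\{x=y\text{ or }y=z\}$, because there $q$ takes values in $\{\delta_k\}$.

The compact sets $\Delta_A$, $A$ finite and non-empty, are downward directed, since $\Delta_{A\cup A'}\subset\Delta_A\cap\Delta_{A'}$. Their intersection is $\Delta_\Gamma$: if $x\ne y$ and $y\ne z$, choose $\gamma,\gamma'$ with $x_\gamma\ne y_\gamma$ and $y_{\gamma'}\ne z_{\gamma'}$, and then $(x,y,z)\notin\Delta_{\{\gamma,\gamma'\}}$. So the directed compact sets $\Delta_A\setminus W$ have empty intersection, and one of them is empty. Fix a finite non-empty $A_0$ with $D:=\Delta_{A_0}\subset W$, and let $m=\rho\circ q|_D:D\to K$. It is continuous and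
$$m(x,y,y)=x,\qquad m(x,x,z)=z\qquad(x,y,z\in K).\tag{1}$$

**Step 2: good sets of coordinates.** In the group case $\pi$ respected the operation. We look for sets $A$ for which $\pi_A$ respects $m$.

**Definition 7.1.** A set $A$ with $A_0\subset A\subset\Gamma$ is *good* if for all $\gamma\in A$ and all $(x,y,z),(x',y',z')\in D$ with $x\sim_Ax'$, $y\sim_Ay'$, $z\sim_Az'$ we have $m(x,y,z)_\gamma=m(x',y',z')_\gamma$.

*Example.* For $K=I^\Gamma$ and the $\rho$ of Example 2.3, $V=3B$ and $W=K^3$, so any finite non-empty $A_0$ can be used. Here $m(x,y,z)_\gamma=\mathrm{clip}(x_\gamma-y_\gamma+z_\gamma)$ works coordinate by coordinate, and every $A\supset A_0$ is good. In general this fails. On $K=I^2$ use instead the homeomorphism $\varphi(s,t)=(s,t^{1+s})$ of $I^2$ to transport this $\rho$. The new operation is $m(x,y,z)=\varphi\big(\mathrm{clip}(\varphi^{-1}x-\varphi^{-1}y+\varphi^{-1}z)\big)$, with clip in each coordinate. Let $A=A_0=\{2\}$. The triple $x=z=(0,\frac14)$, $y=(1,\frac14)$ lies in $D$. As $\varphi^{-1}(1,\frac14)=(1,\frac12)$, we get $m(x,y,z)=\varphi(\mathrm{clip}(-1,0))=(0,0)$.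 But for $x'=y'=z'=(0,\frac14)$ we get $m=(0,\frac14)$. The two triples agree in coordinate $2$ and their values do not, so $\{2\}$ is not good.

*Unions of non-empty families of good sets are good.* If $\gamma$ lies in the union, it lies in some good member $A$, and entries that agree on the union agree on $A$.

*Every countable $C$ with $A_0\subset C\subset\Gamma$ lies in a countable good set.* For $\gamma\in\Gamma$ the function $m_\gamma:D\to I$ is continuous on the compact set $D\subset(I^\Gamma)^3$. By Stone–Weierstrass it is a uniform limit of a sequence of polynomials in the coordinates, and each polynomial involves finitely many of them. So there is a countable $C(\gamma)\subset\Gamma$ such that $m_\gamma$ takes equal values at points of $D$ whose three entries agree on $C(\gamma)$. Put $C_0=C$ and $C_{n+1}=C_n\cup\bigcup_{\gamma\in C_n}C(\gamma)$. Then $A=\bigcup_nC_n$ is countable. If $\gamma\in A$, then $\gamma\in C_n$ for some $n$, hence $C(\gamma)\subset C_{n+1}\subset A$, and agreement on $A$ forces equal values of $m_\gamma$. So $A$ is good.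

**Step 3: if $A$ is good, then $\pi_A:K\to K_A$ is open.** This is the group argument, with $m$ in place of $xy^{-1}z$. Let $O\subset K$ be open and $x\in O$, and suppose $\pi_A(O)$ is not a neighborhood of $\pi_A(x)$ in $K_A$. Then there is a net $b_i\to\pi_A(x)$ in $K_A\setminus\pi_A(O)$. Choose $y_i\in K$ with $\pi_Ay_i=b_i$. Passing to a subnet, $y_i\to y\in K$, and $\pi_Ay=\pi_Ax$.

Since $x\sim_Ay$ and $A_0\subset A$, we have $x\sim_{A_0}y$, so $(x,y,y_i)\in D$. The triples $(x,y,y)$ and $(y,y,y_i)$ lie in $D$ trivially. The triples $(x,y,y_i)$ and $(y,y,y_i)$ agree on $A$ entry by entry. So for $\gamma\in A$, goodness and (1) give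
$$m(x,y,y_i)_\gamma=m(y,y,y_i)_\gamma=(y_i)_\gamma ,$$
that is, $\pi_A(m(x,y,y_i))=b_i$. By continuity of $m$ and (1), $m(x,y,y_i)\to m(x,y,y)=x$. So eventually $m(x,y,y_i)\in O$, and then $b_i\in\pi_A(O)$, a contradiction.

Consequently, for good $A\subset A'$ the map $\pi^{A'}_A:K_{A'}\to K_A$ is open: for open $O\subset K_{A'}$ we have $\pi^{A'}_A(O)=\pi_A(\pi_{A'}^{-1}(O))$, because $\pi_{A'}$ is onto $K_{A'}$.

## 8. Climbing to $I^\Gamma$ through open projections

**Step 4: there is a continuous $e:I^\Gamma\to P(K)$ with $e(x)=\delta_x$ for $x\in K$.** We build $e$ along a tower of good sets, adding countably many coordinates at a time, so that Lemma 5.2 applies with a metrizable $M$ at each stage.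

*The tower.* Enumerate $\Gamma=\{\gamma_\alpha:\alpha<\kappa\}$ with $\kappa$ an ordinal. By Step 2 there are a countable good set $B_0$ and, for each $\alpha<\kappa$, a countable good set $G_\alpha\ni\gamma_\alpha$ (start from $C=A_0\cup\{\gamma_\alpha\}$). For $\alpha\le\kappa$ put $B_\alpha=B_0\cup\bigcup_{\beta<\alpha}G_\beta$. All $B_\alpha$ are good, being unions of good sets. They increase, $B_\xi=\bigcup_{\alpha<\xi}B_\alpha$ for limit $\xi$, each $B_{\alpha+1}\setminus B_\alpha$ is countable, and $B_\kappa=\Gamma$. Write $K_\alpha=K_{B_\alpha}$ and $\pi^\alpha_\beta=\pi^{B_\alpha}_{B_\beta}$.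

By transfinite recursion we construct continuous $e_\alpha:I^{B_\alpha}\to P(K_\alpha)$ such that
$$e_\alpha(x)=\delta_x\quad\text{for }x\in K_\alpha,\tag{2}$$
$$(\pi^\alpha_\beta)_*\,e_\alpha(x)=e_\beta(x|_{B_\beta})\quad\text{for }\beta<\alpha,\ x\in I^{B_\alpha}.\tag{3}$$

*Start, $\alpha=0$.* Apply Lemma 5.2 with $Z$ a point, $M=I^{B_0}$ (metrizable, as $B_0$ is countable) and $F=K_0$. As in the metrizable case of Section 5, $\theta$ is a continuous map into $P(K_0)$ with $\theta(x)=\delta_x$ on $K_0$; let $e_0=\theta$.

*Successor.* Let $E=B_{\alpha+1}\setminus B_\alpha$. If $E=\emptyset$, put $e_{\alpha+1}=e_\alpha$. Otherwise identify $I^{B_{\alpha+1}}=I^{B_\alpha}\times I^E$, and let $Z=K_\alpha$, $M=I^E$ (metrizable), $F=K_{\alpha+1}\subset Z\times M$. The projection $F\to Z$ is $\pi^{\alpha+1}_\alpha$, which is surjective, and open by Step 3. Lemma 5.2 gives $\theta:Z\times M\to P(M)$. For $f\in C(K_{\alpha+1})$ set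
$$\tilde f(z,t)=\int_{F_z}f(z,s)\,d\theta(z,t)(s),\qquad e_{\alpha+1}(x,t)(f)=\int_{K_\alpha}\tilde f(z,t)\,de_\alpha(x)(z).\tag{4}$$
So $e_\alpha(x)$ spreads $x$ over points $z\in K_\alpha$, and above each $z$ the measure $\theta(z,t)$ spreads $t$ over the fiber $F_z$.

First, $\tilde f$ is continuous on $Z\times M$. Extend $f$ to $g\in C(Z\times M)$ by Tietze. As $\theta(z,t)$ lives on $F_z$, we have $\tilde f(z,t)=\theta(z,t)(g(z,\cdot))$, and
$$|\tilde f(z,t)-\tilde f(z_0,t_0)|\le\|g(z,\cdot)-g(z_0,\cdot)\|+\big|\theta(z,t)(g(z_0,\cdot))-\theta(z_0,t_0)(g(z_0,\cdot))\big| .$$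
The first term tends to $0$ because $z\mapsto g(z,\cdot)\in C(M)$ is norm-continuous ($M$ is compact), the second because $\theta$ is $w^*$-continuous. In the same way $t\mapsto\tilde f(\cdot,t)\in C(K_\alpha)$ is norm-continuous, $e_\alpha$ is $w^*$-continuous, and $e_{\alpha+1}(x,t)(f)=e_\alpha(x)(\tilde f(\cdot,t))$. Hence $(x,t)\mapsto e_{\alpha+1}(x,t)(f)$ is continuous. The functional $e_{\alpha+1}(x,t)$ is linear, positive and unital, so it belongs to $P(K_{\alpha+1})$.

For (3), let $f=h\circ\pi^{\alpha+1}_\alpha$ with $h\in C(K_\alpha)$. Then $\tilde f(z,t)=h(z)$, so $e_{\alpha+1}(x,t)(f)=e_\alpha(x)(h)$, which is (3) for $\beta=\alpha$. For $\beta<\alpha$ apply $(\pi^\alpha_\beta)_*$ and (3) for $e_\alpha$. For (2), let $(x,t)\in K_{\alpha+1}$. Then $x\in K_\alpha$, so $e_\alpha(x)=\delta_x$, and $\theta(x,t)=\delta_t$. Hence $e_{\alpha+1}(x,t)(f)=\tilde f(x,t)=f(x,t)$. When $E=\emptyset$, both conditions are immediate.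

*Limit $\xi$.* Let $\mathcal A$ be the union over $\alpha<\xi$ of the algebras $\{f\circ\pi^\xi_\alpha:f\in C(K_\alpha)\}$. These increase with $\alpha$, as $f\circ\pi^\xi_\alpha=(f\circ\pi^{\alpha'}_\alpha)\circ\pi^\xi_{\alpha'}$ for $\alpha\le\alpha'$. So $\mathcal A$ is an algebra containing the constants. It separates points of $K_\xi$, because distinct points differ at a coordinate in some $B_\alpha$. By Stone–Weierstrass it is dense in $C(K_\xi)$. For $x\in I^{B_\xi}$ define on $\mathcal A$
$$f\circ\pi^\xi_\alpha\ \mapsto\ e_\alpha(x|_{B_\alpha})(f).$$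
This is well defined: if $f\circ\pi^\xi_\alpha=f'\circ\pi^\xi_{\alpha'}$ with $\alpha\le\alpha'$, then $f'=f\circ\pi^{\alpha'}_\alpha$ since $\pi^\xi_{\alpha'}$ is onto $K_{\alpha'}$, and (3) (trivially if $\alpha=\alpha'$) gives $e_{\alpha'}(x|_{B_{\alpha'}})(f')=e_\alpha(x|_{B_\alpha})(f)$. It is linear and unital, and it has norm $1$ since $\|f\circ\pi^\xi_\alpha\|=\|f\|$. So it extends uniquely to a functional $e_\xi(x)$ on $C(K_\xi)$ of norm $1$ with value $1$ at $1$. Such a functional is positive, so $e_\xi(x)\in P(K_\xi)$. For $g\in\mathcal A$ the function $x\mapsto e_\xi(x)(g)$ is continuous. By uniform approximation this holds for all $g\in C(K_\xi)$, so $e_\xi$ is continuous. Condition (3) is the definition of $e_\xi$ on $\mathcal A$. For (2), if $x\in K_\xi$ then $e_\xi(x)(f\circ\pi^\xi_\alpha)=f(x|_{B_\alpha})=(f\circ\pi^\xi_\alpha)(x)$, so $e_\xi(x)=\delta_x$ on the dense set $\mathcal A$.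

At the end $K_\kappa=K$, and $e=e_\kappa$ is as required.

**Step 5: conclusion of (e)⇒(a).** Lemma 5.1 with $\lambda=3$, applied to $e$ and $\rho:V\to K$, shows that $\rho\circ e$ retracts the open set $e^{-1}(V)\supset K$ of $I^\Gamma$ onto $K$. So $K$ is an ANR. $\blacksquare$

With Section 4 this gives (c)⇒(a): *if $C(K)$ has the lattice-lifting property, then $K$ is an ANR, for every compact $K$.*

## 9. Lattice liftings built from a retraction of $U\subset I^\Gamma$

**(b)⇒(c).** A map with a right-inverse is surjective, so (b) applies to it.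

**(a)⇒(b).** Let $K\subset I^\Gamma$, let $r:U\to K$ be a retraction of an open $U\supset K$, let $T:Y\to C(K)$ be a surjective lattice homomorphism, and let $Ty_0=1$.

**Step i: replace $Y$ by some $C(Q)$.** Put $v=|y_0|$. Then $Tv=|Ty_0|=1$, $\|v\|=\|y_0\|$ and $v\ne0$. Let $Y_v$ be the principal ideal $\{y:|y|\le\lambda v\text{ for some }\lambda\ge0\}$ with the norm $\|y\|_v=\inf\{\lambda\ge0:|y|\le\lambda v\}$. We have $|y|\le\|y\|_vv$, since order intervals of $Y$ are closed, and so $\|y\|\le\|y\|_v\|v\|$. The space $Y_v$ is complete: a $\|\cdot\|_v$-Cauchy sequence $(y_n)$ converges in $Y$ to some $y$. If $|y_n-y_l|\le\epsilon v$ for all $n,l\ge n_0$, then letting $l\to\infty$ gives $|y_n-y|\le\epsilon v$ for $n\ge n_0$. By Kakutani's theorem there are a compact $Q$ and an isometric lattice isomorphism $J:C(Q)\to Y_v$ with $J1=v$. The map $TJ:C(Q)\to C(K)$ is a unital lattice homomorphism, so by Fact 1.2(iii) there is a continuous $j:K\to Q$ with $TJg=g\circ j$.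

**Step ii: map $Q$ to the cube so that $K$ returns to itself.** Let $x_\gamma\in C(K)$ be the coordinate functions. By surjectivity pick $y_\gamma'$ with $Ty_\gamma'=x_\gamma$, and put $y_\gamma=(y_\gamma')^+\wedge v\in[0,v]$. Then $Ty_\gamma=x_\gamma^+\wedge1=x_\gamma$. Let $g_\gamma=J^{-1}y_\gamma\in C(Q,I)$ and $h=(g_\gamma)_{\gamma\in\Gamma}:Q\to I^\Gamma$, a continuous map. For $k\in K$, $h(j(k))_\gamma=(TJg_\gamma)(k)=x_\gamma(k)$, so $h(j(k))=k$.

**Step iii: extend functions by the retraction, and pull back.** By normality of $I^\Gamma$ choose a continuous $c:I^\Gamma\to I$ with $c=1$ on $K$ and closed support contained in $U$. For $f\in C(K)$ let $\hat f=c\cdot(f\circ r)$ on $U$ and $\hat f=0$ elsewhere. It is continuous on $U$ and vanishes on the complement of the support of $c$; these two open sets cover $I^\Gamma$, so $\hat f\in C(I^\Gamma)$. As $c\ge0$, the map $f\mapsto\hat f$ is a lattice homomorphism. Put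
$$Rf=J(\hat f\circ h)\in Y_v\subset Y .$$
Then $R$ is a lattice homomorphism, and
$$TRf(k)=\hat f(h(j(k)))=\hat f(k)=c(k)f(r(k))=f(k).$$
Finally $|\hat f|\le\|f\|$ gives $|Rf|\le\|f\|v$, so $\|Rf\|\le\|f\|\,\|v\|=\|f\|\,\|y_0\|$, that is, $\|R\|\le\|y_0\|$. $\blacksquare$

This closes the cycle (a)⇒(b)⇒(c)⇒(d)⇒(e)⇒(a) and proves Theorem 3.1.
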